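\title{Second duals of infinite group algebras have no involution extending the natural one}

\begin{abstract}
We prove that for every infinite discrete group $G$, and for either Arens product, the second dual $\ell^1(G)^{**}$ has no involution, continuous or not, that extends the natural involution of $\ell^1(G)$. No amenability is assumed: invariant means are replaced by functionals that are stationary for a probability measure, and an almost disjoint family of sets supplies the contradiction. The same argument excludes a wide class of bijections that reverse products, and it leads to a classification: for a locally compact group $G$, the natural involution of $L^1(G)$ extends to an involution of $L^1(G)^{**}$ if and only if $G$ is finite.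
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a discrete group. The group algebra $\ell^1(G)=L^1(G)$ carries the convolution product and the \emph{natural involution}
\[
(f*g)(y)=\sum_{x\in G}f(x)g(x^{-1}y),\qquad f^*(x)=\overline{f(x^{-1})}.
\]
An \emph{involution} on a complex algebra $B$ is a conjugate-linear map $\rho\colon B\to B$ with $\rho(ab)=\rho(b)\rho(a)$ for all $a,b\in B$ and $\rho\circ\rho=\mathrm{id}_B$; continuity is not part of the definition. On point masses $\delta_x^*=\delta_{x^{-1}}$, so the natural involution expresses the symmetry between left and right that inversion gives to a group.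

Regard $\ell^1(G)$ as a subspace of its second dual $\ell^1(G)^{**}=\ell^\infty(G)^*$. Convolution extends to the second dual in two ways, the first and the second Arens products $\square$ and $\diamond$, recalled in Section~\ref{sec:arens}. Neither treats its two factors alike: $a\square b$ is weak* continuous in $a$, and $a\diamond b$ is weak* continuous in $b$. It is natural to ask whether the left--right symmetry of $\ell^1(G)$ nevertheless survives, that is, whether $\ell^1(G)^{**}$ has an involution $\rho$ that \emph{extends the natural involution}, meaning $\rho(f)=f^*$ for all $f\in\ell^1(G)$.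

The first candidate is the second adjoint $a\mapsto a^\#$ of $f\mapsto f^*$. It is the only weak* continuous extension, because $\ell^1(G)$ is weak* dense in its second dual. By results of Civin--Yood and Young, it is an involution on $\ell^1(G)^{**}$ if and only if $G$ is finite. For arbitrary extensions, Farhadi and Ghahramani showed that if a locally compact group $G$ has an infinite amenable subgroup, then $L^1(G)^{**}$ has no involution extending the natural one. Recall that a discrete group $H$ is \emph{amenable} if $\ell^\infty(H)$ has an invariant mean: a positive functional that takes the value $1$ at the constant function $1$ and is invariant under left translations. The following problem comes from Filali, Sangani Monfared and Singh \cite{FMS}.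

\begin{quote}
\textbf{Problem.} Is there an infinite discrete group $G$ with no infinite amenable subgroup such that $\ell^1(G)^{**}$, with the first or the second Arens product, has an involution extending the natural involution of $\ell^1(G)$?
\end{quote}

There are reasons to hope for such a group. For $G=\mathbb Z$ the obstruction is the existence of two different invariant means (Section~\ref{sec:Z}), and the groups in the problem have no invariant mean on any infinite subgroup. The involution is prescribed only on the summand $\ell^1(G)$ of $\ell^1(G)^{**}=\ell^1(G)\oplus c_0(G)^\perp$ and need not be continuous. Finally, for every $G$ the natural involution does extend to a bounded conjugate-linear map on $\ell^1(G)^{**}$ that reverses products and fails only to be bijective (Remark~\ref{rem:hyp}). The answer is nevertheless negative.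

\begin{theorem}\label{thm:main}
Let $G$ be an infinite discrete group. Then there is no involution on $\ell^1(G)^{**}$, with respect to either Arens product, that extends the natural involution of $\ell^1(G)$. In particular, the group asked for in the problem does not exist.
\end{theorem}

The proof uses very little about the involution: neither additivity nor $\rho\circ\rho=\mathrm{id}$, only that $\rho$ is a bijection that reverses products and sends one suitable probability measure to an element with bounded powers.

\begin{theorem}\label{thm:anti}
Let $G$ be an infinite discrete group and $\mathcal A=(\ell^1(G)^{**},\square)$. Let $B$ be a Banach algebra that is a dual Banach space such that $a\mapsto ab$ is weak* continuous on $B$ for every $b\in B$. Then there is no bijection $\sigma\colon\mathcal A\to B$ with $\sigma(ab)=\sigma(b)\sigma(a)$ for all $a,b\in\mathcal A$ such that $\sup_{k\ge1}\|\sigma(\mu)^k\|<\infty$ for some probability measure $\mu$ on $G$ whose support generates an infinite subgroup.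
\end{theorem}

An \emph{anti-automorphism} of an algebra is a linear or conjugate-linear bijection that reverses products. A \emph{dual Banach algebra} is a Banach algebra that is a dual Banach space with separately weak* continuous multiplication.

\begin{corollary}\label{cor:anti}
Let $G$ be an infinite discrete group.
\begin{itemize}
\item[(i)] For either Arens product, $\ell^1(G)^{**}$ has no anti-automorphism whose restriction to $\ell^1(G)$ is bounded, whether or not it preserves $\ell^1(G)$. In particular, it has no continuous involution.
\item[(ii)] $(\ell^1(G)^{**},\square)$ is not topologically isomorphic to a Banach algebra that is a dual space with all left multiplications $b\mapsto ab$ weak* continuous. In particular, it is not a dual Banach algebra for any choice of predual.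
\item[(iii)] $(\ell^1(G)^{**},\square)$ is not topologically isomorphic to $(D^{**},\diamond)$ for any Banach algebra $D$. In particular, $(\ell^1(G)^{**},\square)$ and $(\ell^1(G)^{**},\diamond)$ are not isomorphic as Banach algebras.
\end{itemize}
\end{corollary}

For a locally compact group $G$ with modular function $\Delta$, the natural involution of $L^1(G)$ is $f^*(x)=\Delta(x^{-1})\overline{f(x^{-1})}$. Non-discrete groups yield to a different and shorter argument, which completes the picture.

\begin{theorem}\label{thm:class}
For a locally compact group $G$ and either Arens product, the following are equivalent: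
\begin{itemize}
\item[(1)] $G$ is finite;
\item[(2)] $L^1(G)^{**}$ has an involution extending the natural involution of $L^1(G)$;
\item[(3)] $L^1(G)^{**}$ has a bounded linear or conjugate-linear anti-automorphism.
\end{itemize}
\end{theorem}

The method is to find a purely multiplicative property that holds in $\mathcal A$ while its mirror image fails. Cesàro averages of the powers of a probability measure $\mu$ produce an element $M$ with $M\mu=M$ that is a left identity for all $b$ with $\mu b=b$ (Section~\ref{sec:cesaro}). A Phillips-type argument with almost disjoint sets shows that no element $Q$ with $\mu Q=Q$ is a right identity for all $p$ with $p\mu=p$ (Section~\ref{sec:key}).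

\section{Arens products}\label{sec:arens}

\subsection*{Definitions and continuity}
Let $D$ be a Banach algebra, regarded as a subspace of $D^{**}$. For $f,g\in D$, $\varphi\in D^*$ and $a,b\in D^{**}$, the first Arens product is defined in three steps,
\[
\langle\varphi\cdot f,g\rangle=\langle\varphi,fg\rangle,\qquad
\langle b\cdot\varphi,f\rangle=\langle b,\varphi\cdot f\rangle,\qquad
\langle a\square b,\varphi\rangle=\langle a,b\cdot\varphi\rangle,
\]
and the second by the mirror formulas
\[
\langle f\cdot\varphi,g\rangle=\langle\varphi,gf\rangle,\qquad
\langle\varphi\cdot a,f\rangle=\langle a,f\cdot\varphi\rangle,\qquad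
\langle a\diamond b,\varphi\rangle=\langle b,\varphi\cdot a\rangle .
\]
With either product $D^{**}$ is a Banach algebra, and both products extend that of $D$. Two continuity properties can be read off the definitions.
\begin{itemize}
\item[(A1)] The maps $a\mapsto a\square b$ (for fixed $b\in D^{**}$) and $b\mapsto a\diamond b$ (for fixed $a\in D^{**}$) are weak* continuous.
\item[(A2)] For $f\in D$ we have $\langle f\square b,\varphi\rangle=\langle b,\varphi\cdot f\rangle$ and $\langle a\diamond f,\varphi\rangle=\langle a,f\cdot\varphi\rangle$, so $b\mapsto f\square b$ and $a\mapsto a\diamond f$ are weak* continuous.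
\end{itemize}
By Goldstine's theorem $D$ is weak* dense in $D^{**}$. If $f_i\to a$ and $g_j\to b$ weak* with $f_i,g_j\in D$, then (A1) and (A2) give the weak* iterated limits
\begin{equation}\label{eq:iter}
a\square b=\lim_i\lim_j f_ig_j,\qquad a\diamond b=\lim_j\lim_i f_ig_j .
\end{equation}

All the elements that we construct are cluster points, and they are handled by one principle.
\begin{itemize}
\item[(C)] A bounded net $(a_i)$ in a dual Banach space has a weak* cluster point $a$ (Banach--Alaoglu). If $T$ is a weak* continuous map into a Hausdorff space and $T(a_i)\to c$, then $T(a)=c$, since a subnet of $(a_i)$ converges to $a$.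
\end{itemize}

\subsection*{The second adjoint and the reduction to the first product}
Suppose that $D$ has an isometric involution $f\mapsto f^*$. Define $\varphi^*\in D^*$ and $a^\#\in D^{**}$ by $\langle\varphi^*,f\rangle=\overline{\langle\varphi,f^*\rangle}$ and $\langle a^\#,\varphi\rangle=\overline{\langle a,\varphi^*\rangle}$. The map $a\mapsto a^\#$ is a conjugate-linear, weak* continuous isometry with $a^{\#\#}=a$ and $f^\#=f^*$ for $f\in D$. Applying it to the first formula in \eqref{eq:iter} gives $(a\square b)^\#=\lim_i\lim_j g_j^*f_i^*$, in which the outer limit runs over the right-hand factor. By the second formula in \eqref{eq:iter},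
\begin{equation}\label{eq:sharp}
(a\square b)^\#=b^\#\diamond a^\#,\qquad\text{and hence}\qquad (a\diamond b)^\#=b^\#\square a^\# .
\end{equation}
Thus $\#$ reverses products but exchanges $\square$ and $\diamond$; it is an involution exactly when the two products coincide. The exchange lets us work with $\square$ only.

\begin{lemma}\label{lem:reduce}
Let $\sigma$ be a bijection of $D^{**}$ with $\sigma(a\diamond b)=\sigma(b)\diamond\sigma(a)$ for all $a,b$. Then $\sigma'(a)=\sigma(a^\#)^\#$ is a bijection of $D^{**}$ with $\sigma'(a\square b)=\sigma'(b)\square\sigma'(a)$. If $\sigma$ is linear or conjugate-linear with bounded restriction to $D$, then so is $\sigma'$.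
\end{lemma}

\begin{proof}
The map $\sigma'$ is a composition of three bijections, and by \eqref{eq:sharp}
\[
\sigma'(a\square b)=\sigma(b^\#\diamond a^\#)^\#=\big(\sigma(a^\#)\diamond\sigma(b^\#)\big)^\#=\sigma'(b)\square\sigma'(a).
\]
The two occurrences of $\#$ preserve the type of linearity, and $\|\sigma'(f)\|=\|\sigma(f^*)\|$ with $\|f^*\|=\|f\|$ for $f\in D$.
\end{proof}

\subsection*{The case of a discrete group}
Until Section~\ref{sec:nondiscrete}, $G$ is discrete, $\mathcal A=(\ell^1(G)^{**},\square)$, and we write $ab$ for $a\square b$. A probability measure on $G$ is a function $\mu\ge0$ in $\ell^1(G)$ with $\sum_x\mu(x)=1$; its support is countable, $\mu^k$ denotes its $k$th convolution power, and $\mu(E)=\langle\mu,1_E\rangle$ for $E\subset G$. Testing the definitions against point masses gives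
\begin{equation}\label{eq:discrete}
(\varphi\cdot f)(y)=\sum_xf(x)\varphi(xy),\qquad
(b\cdot\varphi)(x)=\langle b,\varphi(x\,\cdot)\rangle=\langle\delta_xb,\varphi\rangle
\end{equation}
for $f\in\ell^1(G)$, $\varphi\in\ell^\infty(G)$, $b\in\mathcal A$, where $\varphi(x\,\cdot)$ is the function $y\mapsto\varphi(xy)$.

For $a\in\mathcal A$ let $\pi(a)\in c_0(G)^*=\ell^1(G)$ be the restriction of $a$ to $c_0(G)$. Then $\pi$ is a contractive projection of $\mathcal A$ onto $\ell^1(G)$ with kernel $c_0(G)^\perp$, the space of functionals that vanish on all finitely supported functions.

\begin{lemma}\label{lem:pi}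
We have $b\cdot c_0(G)\subset c_0(G)$ for all $b\in\mathcal A$, the subspace $c_0(G)^\perp$ is a two-sided ideal of $\mathcal A$, and $\pi(ab)=\pi(a)*\pi(b)$ for all $a,b\in\mathcal A$.
\end{lemma}

\begin{proof}
For $g\in G$, formula \eqref{eq:discrete} gives $(b\cdot1_{\{g\}})(x)=\langle b,1_{\{x^{-1}g\}}\rangle=\pi(b)(x^{-1}g)$, which is absolutely summable in $x$ and so lies in $c_0(G)$. The functions $1_{\{g\}}$ span a dense subspace of $c_0(G)$ and $\|b\cdot\varphi\|_\infty\le\|b\|\,\|\varphi\|_\infty$, so $b\cdot c_0(G)\subset c_0(G)$. Let $\varphi\in c_0(G)$. If $a\in c_0(G)^\perp$, then $\langle ab,\varphi\rangle=\langle a,b\cdot\varphi\rangle=0$. If $b\in c_0(G)^\perp$, then $b\cdot\varphi=0$ because each $\varphi(x\,\cdot)$ lies in $c_0(G)$, and again $\langle ab,\varphi\rangle=0$. So $c_0(G)^\perp$ is an ideal. Writing $a=\pi(a)+a'$ and $b=\pi(b)+b'$ with $a',b'$ in this ideal, we see that $ab-\pi(a)*\pi(b)\in c_0(G)^\perp$.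
\end{proof}

\section{The model case: the integers}\label{sec:Z}

Let $G=\mathbb Z$. For $x\in\mathbb Z$ the maps $a\mapsto\delta_xa$ and $a\mapsto a\delta_x$ are weak* continuous by (A2) and (A1), and they agree on the commutative algebra $\ell^1(\mathbb Z)$; hence $\delta_xa=a\delta_x$ for all $a\in\mathcal A$. Call $b\in\mathcal A$ \emph{invariant} if $\delta_1b=b$. Then $\delta_{-1}b=\delta_{-1}\delta_1b=b$, so $\delta_xb=b$ for all $x$, and by \eqref{eq:discrete} the function $b\cdot\varphi$ is the constant $\langle b,\varphi\rangle$. Therefore
\begin{equation}\label{eq:collapse}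
ab=\langle a,1\rangle\,b\qquad(a\in\mathcal A,\ b\ \text{invariant}).
\end{equation}
Let $M_+$ and $M_-$ be weak* cluster points of the uniform probability measures on $\{1,\dots,n\}$ and on $\{-n,\dots,-1\}$. Convolution with $\delta_1$ moves each of these measures by $2/n$ in norm, so $M_\pm$ are invariant by (A2) and (C), and $\langle M_\pm,1\rangle=1$. They are invariant means, and they differ: on the indicator function of the positive integers $M_+$ takes the value $1$ and $M_-$ the value $0$. Already the two Arens products differ: $M_+\square M_-=M_-$ by \eqref{eq:collapse}, while commutativity and \eqref{eq:iter} give $M_+\diamond M_-=M_-\square M_+=M_+$.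

Suppose that $\rho$ is an involution on $\mathcal A$ extending the natural one. If $b$ is invariant, then $b\delta_{-1}=b$, so $\rho(b)=\rho(\delta_{-1})\rho(b)=\delta_1\rho(b)$, and $\rho(b)$ is invariant. Put $Q=\rho(M_+)$, an invariant element. For invariant $p$, formula \eqref{eq:collapse} gives $M_+\rho(p)=\rho(p)$, and applying $\rho$ turns this into
\[
pQ=p .
\]
But $pQ=\langle p,1\rangle Q$ by \eqref{eq:collapse}. With $p=M_\pm$ we obtain $M_+=Q=M_-$, a contradiction.

The argument has two halves. First, $M_+$ is a \emph{left} identity for the invariant elements, so $Q$ is a \emph{right} identity for them. Second, there is no such right identity, because $pQ$ remembers only the number $\langle p,1\rangle$.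

The groups in the problem contain no copy of $\mathbb Z$, so all their elements have finite order and no point mass can play the role of $\delta_1$. We replace $\delta_1$ by a probability measure $\mu$, and the uniform measure on $\{1,\dots,n\}$, which is $\frac1n\sum_{k=1}^n\delta_1^k$, by
\[
\mu_n=\frac1n\sum_{k=1}^n\mu^k,\qquad \|\mu_n\mu-\mu_n\|=\|\mu\mu_n-\mu_n\|=\tfrac1n\|\mu^{n+1}-\mu\|\le\tfrac2n .
\]
The first half survives this change without any assumption on $G$. The second does not. If $\mu Q=Q$, then $h=Q\cdot\varphi$ satisfies
\[
h(x)=\langle\delta_x\mu Q,\varphi\rangle=\langle\delta_x*\mu,h\rangle=\sum_y\mu(y)h(xy).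
\]
For $\mu=\delta_1$ on $\mathbb Z$ this says $h(x)=h(x+1)$ and forces $h$ to be constant, but in general it does not.

\begin{example}\label{ex:free}
Let $G$ be the free group on $s,t$, let $\mu=\frac12(\delta_s+\delta_t)$, and let $Q$ be a weak* cluster point of $(\mu_n)$, so that $\mu Q=Q$ by (A2) and (C). Let $\varphi$ be the indicator function of the set of reduced words whose first letter is $s$. Each $\mu_n$ is supported on words $w$ in $s,t$ without inverses, and for these $\varphi(sw)=1$ and $\varphi(tw)=0$. Hence $(Q\cdot\varphi)(s)=1$ and $(Q\cdot\varphi)(t)=0$.
\end{example}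

So \eqref{eq:collapse} is lost, and the second half needs a new argument.

\section{Cesàro averages and their mirror image}\label{sec:cesaro}

The first half of the argument holds in any algebra with the continuity property (A1).

\begin{lemma}\label{lem:cesaro}
Let $B$ be a Banach algebra that is a dual Banach space such that $a\mapsto ab$ is weak* continuous for every $b\in B$. Let $u\in B$ satisfy $\sup_{k\ge1}\|u^k\|<\infty$. Then there is $M\in B$ such that
\begin{itemize}
\item[(L1)] $Mu=M$, and
\item[(L2)] $Mb=b$ for every $b\in B$ with $ub=b$.
\end{itemize}
\end{lemma}

\begin{proof}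
The averages $u_n=\frac1n\sum_{k=1}^nu^k$ are bounded; let $M$ be a weak* cluster point. Since $u_nu-u_n=\frac1n(u^{n+1}-u)\to0$ in norm, (C) applied to $a\mapsto au-a$ gives (L1). If $ub=b$, then $u^kb=b$ for all $k$, so $u_nb=b$ for all $n$, and (C) applied to $a\mapsto ab$ gives (L2).
\end{proof}

Now exchange left and right in $\mathcal A$. Call $p\in\mathcal A$ \emph{$\mu$-stationary} if $p\mu=p$; for a probability measure $p$, the product $p*\mu$ is the distribution after one step $x\mapsto xy$ of the random walk that starts with distribution $p$ and chooses $y$ according to $\mu$. If $p\mu=p$ then $p\mu_n=p$, but to pass to a cluster point of $(\mu_n)$ we would need $b\mapsto pb$ to be weak* continuous, which (A2) grants only for $p\in\ell^1(G)$. The heart of the paper is that not only this proof but the statement itself fails.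

\begin{proposition}\label{prop:key}
Let $G$ be a discrete group and let $\mu$ be a probability measure on $G$ whose support generates an infinite subgroup $H$. There is no $Q\in\mathcal A$ such that
\begin{itemize}
\item[(R1)] $\mu Q=Q$, and
\item[(R2)] $pQ=p$ for every $p\in\mathcal A$ with $p\mu=p$.
\end{itemize}
\end{proposition}

The proof occupies Section~\ref{sec:key}. Both pairs of conditions involve only multiplication, so a bijection that reverses products carries one pair to the other.

\begin{proof}[Proof of Theorem~\ref{thm:anti}]
Suppose that $\sigma$ and $\mu$ exist. Apply Lemma~\ref{lem:cesaro} to $u=\sigma(\mu)$, and use surjectivity to write $M=\sigma(Q)$ with $Q\in\mathcal A$. By (L1), $\sigma(\mu Q)=\sigma(Q)\sigma(\mu)=Mu=M=\sigma(Q)$, and injectivity gives (R1). If $p\mu=p$, then $u\,\sigma(p)=\sigma(p\mu)=\sigma(p)$, so (L2) gives $\sigma(pQ)=M\sigma(p)=\sigma(p)$, and injectivity gives (R2). This contradicts Proposition~\ref{prop:key}.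
\end{proof}

\section{Stationary functionals on almost disjoint sets}\label{sec:key}

Throughout this section $\mu$ and $H$ are as in Proposition~\ref{prop:key}. The support $S$ of $\mu$ is countable, so $H$ is countably infinite.

To contradict (R2) it is enough to find a set $E\subset H$ and a stationary $p$ living on $H$ with $\langle p,1_E\rangle=1$, such that the function
\[
(Q\cdot1_E)(x)=\langle Q,1_{x^{-1}E}\rangle
\]
vanishes on $H$; for then $\langle pQ,1_E\rangle=\langle p,Q\cdot1_E\rangle=0$. We know nothing about $Q$ that would let us name $E$, so we find it by counting. If $E_1,E_2,\dots$ are pairwise disjoint, then $\sum_i|\langle Q,1_{x^{-1}E_i}\rangle|\le\|Q\|$ for each $x$. This shows only that $Q\cdot1_{E_i}\to0$ pointwise, which gives no control of $\langle p_i,Q\cdot 1_{E_i}\rangle$ for functionals $p_i$ that vary with $i$. With \emph{uncountably} many sets, each $x$ would spoil only countably many of them, and some set would survive all the countably many $x\in H$. A countable set has no uncountable family of pairwise disjoint non-empty subsets, but it has uncountable families that are \emph{almost disjoint}: any two members have finite intersection.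 Three things are needed: $Q$ must ignore finite sets, the counting must tolerate finite overlaps, and each set must carry a stationary functional. Condition (R1) is used only for the first.

\begin{lemma}\label{lem:max}
Let $\nu$ be a probability measure on $G$ whose support $S_\nu$ generates the subgroup $K$. Let $q\in\ell^1(G)$, $q\ne0$, satisfy $\nu*q=q$. Then $F=\{y:|q(y)|=\|q\|_\infty\}$ is finite, non-empty, and $KF=F$; in particular $K$ is finite. Consequently every $Q\in\mathcal A$ with $\mu Q=Q$ lies in $c_0(G)^\perp$.
\end{lemma}

\begin{proof}
Since $q\ne0$ is summable, $|q|$ attains its maximum, and does so on a finite set. For $y\in F$,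
\[
\|q\|_\infty=|q(y)|\le\sum_{x\in S_\nu}\nu(x)\,|q(x^{-1}y)|\le\|q\|_\infty .
\]
Equality and $\nu(x)>0$ force $x^{-1}y\in F$ for each $x\in S_\nu$. Thus $x^{-1}F\subset F$; as $F$ is finite, $x^{-1}F=F$ and $xF=F$. Hence $KF=F$, and $Ky\subset F$ for $y\in F$ shows that $K$ is finite. If $\mu Q=Q$, then $\mu*\pi(Q)=\pi(Q)$ by Lemma~\ref{lem:pi}, and $\pi(Q)=0$ because $H$ is infinite.
\end{proof}

\begin{lemma}\label{lem:count}
Let $Q\in c_0(G)^\perp$ and let $(T_\alpha)_{\alpha\in\Lambda}$ be subsets of $G$ with $T_\alpha\cap T_\beta$ finite for $\alpha\ne\beta$. Then $\langle Q,1_{T_\alpha}\rangle\neq0$ for at most countably many $\alpha$.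
\end{lemma}

\begin{proof}
Put $c_\alpha=\langle Q,1_{T_\alpha}\rangle$. Let $\alpha_1,\dots,\alpha_k$ be distinct, choose $|\varepsilon_i|=1$ with $\varepsilon_ic_{\alpha_i}=|c_{\alpha_i}|$, and let $\psi=\sum_i\varepsilon_i1_{T_{\alpha_i}}$. Outside the finite set $N=\bigcup_{i\ne j}(T_{\alpha_i}\cap T_{\alpha_j})$ at most one term is non-zero, so $\|\psi1_{G\setminus N}\|_\infty\le1$. Since $Q$ annihilates $\psi1_N$,
\[
\sum_{i=1}^k|c_{\alpha_i}|=\langle Q,\psi\rangle=\langle Q,\psi1_{G\setminus N}\rangle\le\|Q\| .
\]
So for each integer $j\ge1$ at most $j\|Q\|$ indices satisfy $|c_\alpha|\ge1/j$.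
\end{proof}

It remains to produce the stationary functionals. A cluster point of $(\mu_n)$ is one. To get many, observe that stationarity is a condition on the right, so it tolerates translation on the left, even by an element that changes with $n$: $\|\delta_x\mu_n\mu-\delta_x\mu_n\|\le2/n$ for every $x\in G$. We use this freedom to move the measures $\mu_n$ apart. For $\mu=\delta_1$ on $\mathbb Z$, translating $\mu_n$ by $n^2$ gives the uniform measures on the disjoint blocks $\{n^2+1,\dots,n^2+n\}$, and every infinite set of blocks carries an invariant mean.

\begin{lemma}\label{lem:many}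
There are an uncountable set $\Lambda$, subsets $E_\alpha\subset H$ and elements $p_\alpha\in\mathcal A$ $(\alpha\in\Lambda)$ such that $E_\alpha\cap E_\beta$ is finite for $\alpha\neq\beta$, and
\[
p_\alpha\mu=p_\alpha,\qquad\langle p_\alpha,1_{E_\alpha}\rangle=1,\qquad\langle p_\alpha,\psi\rangle=0\ \text{ whenever }\psi\in\ell^\infty(G)\text{ vanishes on }H .
\]
\end{lemma}

\begin{proof}
Each $\mu_n$ is a probability measure on $H$; choose a finite set $F_n\subset H$ with $\mu_n(F_n)\ge1-\frac1n$. Choose $x_1,x_2,\dots\in H$ inductively so that the blocks $x_nF_n$ are pairwise disjoint: if $K$ is the union of the blocks already chosen, then $xF_n$ meets $K$ only when $x$ lies in the finite set $KF_n^{-1}$, and $H$ is infinite.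

Fix an enumeration $(r_n)_{n\ge1}$ of $\mathbb Q$ without repetitions. Let $\Lambda=\mathbb R$, choose for each $\alpha\in\Lambda$ a sequence of distinct rationals converging to $\alpha$, and let $D_\alpha$ be the set of $n$ such that $r_n$ belongs to it. Each $D_\alpha$ is infinite, and $D_\alpha\cap D_\beta$ is finite for $\alpha\ne\beta$ because the two sequences have different limits. Put $E_\alpha=\bigcup_{n\in D_\alpha}x_nF_n$. As the blocks are disjoint, $E_\alpha\cap E_\beta=\bigcup_{n\in D_\alpha\cap D_\beta}x_nF_n$ is finite.

Let $p_\alpha$ be a weak* cluster point of the sequence $(\delta_{x_n}\mu_n)_{n\in D_\alpha}$. The three properties follow from (C). The map $a\mapsto a\mu-a$ is weak* continuous by (A1) and has norm at most $2/n$ at $\delta_{x_n}\mu_n$. For $n\in D_\alpha$,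
\[
1\ge(\delta_{x_n}\mu_n)(E_\alpha)\ge(\delta_{x_n}\mu_n)(x_nF_n)=\mu_n(F_n)\ge1-\tfrac1n .
\]
Finally, each $\delta_{x_n}\mu_n$ is supported in $H$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that $Q$ satisfies (R1) and (R2). By Lemma~\ref{lem:max}, $Q\in c_0(G)^\perp$. Take $E_\alpha$ and $p_\alpha$ from Lemma~\ref{lem:many}. For fixed $x\in H$ the sets $x^{-1}E_\alpha$ have finite pairwise intersections, so by Lemma~\ref{lem:count} the set $\Lambda_x=\{\alpha:\langle Q,1_{x^{-1}E_\alpha}\rangle\ne0\}$ is countable. Since $H$ is countable and $\Lambda$ is not, there is $\alpha\in\Lambda\setminus\bigcup_{x\in H}\Lambda_x$. By \eqref{eq:discrete}, $(Q\cdot1_{E_\alpha})(x)=\langle Q,1_{x^{-1}E_\alpha}\rangle=0$ for all $x\in H$. Hence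
\[
\langle p_\alpha Q,1_{E_\alpha}\rangle=\langle p_\alpha,Q\cdot1_{E_\alpha}\rangle=0\ne1=\langle p_\alpha,1_{E_\alpha}\rangle ,
\]
although $p_\alpha\mu=p_\alpha$. This contradicts (R2).
\end{proof}

\begin{remark}\label{rem:finite}
That $H$ is infinite is used in Lemma~\ref{lem:max} and in the choice of the $x_n$, and the proposition is false without it. Let the support of $\nu$ generate a finite subgroup $K$, with uniform probability measure $\omega$. The averages $\nu_n$ lie in the compact set of probability measures on $K$, and any limit point $q$ satisfies $\nu*q=q$, so $q=\omega$ by Lemma~\ref{lem:max}. Thus $\nu_n\to\omega$ in norm and $\nu\omega=\omega$; and $p\nu=p$ gives $p\nu_n=p$, hence $p\omega=p$. So $Q=\omega$ satisfies (R1) and (R2) for $\nu$.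
\end{remark}

\section{Consequences for discrete groups}\label{sec:cons}

Let $G$ be infinite and discrete. Choose distinct elements $h_1,h_2,\dots$ of $G$ and put $\mu=\sum_{i\ge1}2^{-i}\delta_{h_i}$. Its support is infinite, so it generates an infinite subgroup, and $\|\mu^k\|=1$ for all $k$. For an algebra $C$, let $C^{\mathrm{op}}$ be the same space with the reversed product.

\begin{proof}[Proof of Corollary~\ref{cor:anti}]
(i) By Lemma~\ref{lem:reduce} it suffices to treat $\square$. Let $\sigma$ be an anti-automorphism of $\mathcal A$ with bounded restriction to $\ell^1(G)$. Then $\|\sigma(\mu)^k\|=\|\sigma(\mu^k)\|\le\|\sigma|_{\ell^1(G)}\|$ for all $k$, and $B=\mathcal A$ has the required continuity by (A1). This contradicts Theorem~\ref{thm:anti}. A continuous involution is a bounded anti-automorphism.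

(ii) Let $\theta\colon\mathcal A\to C$ be a topological isomorphism onto such an algebra. In $B=C^{\mathrm{op}}$ the left multiplications of $C$ become the maps $a\mapsto ab$, so $B$ satisfies the hypothesis of Theorem~\ref{thm:anti}. As a map into $B$, the bijection $\theta$ reverses products, and $\|\theta(\mu)^k\|=\|\theta(\mu^k)\|\le\|\theta\|$, which is again a contradiction. If $\mathcal A$ were a dual Banach algebra, we could take $C=\mathcal A$ with the given predual and $\theta=\mathrm{id}$.

(iii) By (A1), $C=(D^{**},\diamond)$ is an algebra as in (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]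
An involution extending the natural one is a conjugate-linear anti-automorphism whose restriction to $\ell^1(G)$ is the isometry $f\mapsto f^*$. Corollary~\ref{cor:anti}(i) excludes it.
\end{proof}

\begin{remark}\label{rem:hyp}
The bound on the powers of $\sigma(\mu)$ in Theorem~\ref{thm:anti} is used once, to obtain the cluster point $M$. The following contractive maps, all reversing products, show that three other hypotheses cannot be dropped.
\begin{itemize}
\item[(a)] \emph{Injectivity.} Let $B=\ell^1(G)=c_0(G)^*$. Since $\langle f*g,\varphi\rangle=\langle f,g\cdot\varphi\rangle$ and $g\cdot\varphi\in c_0(G)$ for $\varphi\in c_0(G)$, the maps $f\mapsto f*g$ are weak* continuous. By Lemma~\ref{lem:pi}, $\sigma(a)=\pi(a)^*$ maps $\mathcal A$ onto $B$ and reverses products. Viewed as a map from $\mathcal A$ to $\mathcal A$, it is a bounded conjugate-linear anti-homomorphism extending the natural involution, with $\sigma\circ\sigma=\pi$.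
\item[(b)] \emph{Surjectivity.} Let $B=((\mathcal A^{\mathrm{op}})^{**},\square)$, which has the required continuity by (A1), and let $\sigma$ be the canonical embedding.
\item[(c)] \emph{The side of the continuity.} By \eqref{eq:sharp}, $\#$ is a bijection of $\mathcal A$ onto $(\ell^1(G)^{**},\diamond)$ that reverses products, and in the target the maps $b\mapsto a\diamond b$ are weak* continuous.
\end{itemize}
\end{remark}

\section{Non-discrete groups and the classification}\label{sec:nondiscrete}

Let $G$ be a locally compact (Hausdorff) group with identity $e$ and left Haar measure $\lambda$. We use that $\lambda$ is outer regular, finite on compact sets and positive on non-empty open sets; the modular function is defined by $\lambda(Ey)=\Delta(y)\lambda(E)$. The natural involution of $L^1(G)$ is isometric, so Section~\ref{sec:arens} applies to $D=L^1(G)$. We write $ab$ for $a\square b$ in $L^1(G)^{**}$.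

For $f\in L^1(G)$ let $(R_yf)(x)=\Delta(y^{-1})f(xy^{-1})$. The map $y\mapsto R_yf$ is continuous into $L^1(G)$, and $f*g=\int g(y)R_yf\,d\lambda(y)$. So if $g\ge0$ has integral $1$ and vanishes outside $V$, then
\begin{equation}\label{eq:ai}
\|f*g-f\|_1\le\sup_{y\in V}\|R_yf-f\|_1 ,
\end{equation}
and the right side tends to $0$ as $V$ shrinks to $e$.

In a non-discrete group the asymmetry is visible at a much coarser level: $L^1(G)^{**}$ has two different right identities. For $G=\mathbb R$ they arise from the normalized indicator functions of $(0,t]$ and of $[-t,0]$ as $t\to0$, and the set $(0,\infty)$ tells them apart. In general we need a set that splits every neighborhood of $e$ in the same way, and we take a union of alternate members of a sequence of shrinking open ``annuli''. The difficulty is that $e$ need not have a countable base of neighborhoods, so a sequence of annuli shrinks only to a compact subgroup $N$. Making the annuli invariant under $N$ repairs this.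

\begin{lemma}\label{lem:split}
If $G$ is not discrete, there is an open set $E\subset G$ with $\lambda(V\cap E)>0$ and $\lambda(V\setminus E)>0$ for every neighborhood $V$ of $e$.
\end{lemma}

\begin{proof}
We have $\lambda(\{e\})=0$: otherwise all points have the same positive measure, a compact neighborhood of $e$ is finite, and $G$ is discrete. By outer regularity and continuity of multiplication, there are open, relatively compact, symmetric neighborhoods $W_n$ $(n\ge0)$ of $e$ with $W_{n+1}^2\subset W_n$ and $\lambda(W_n)\to0$. If $x\in\overline{W_{n+1}}$, then $xW_{n+1}$ meets $W_{n+1}$, so $x\in W_{n+1}^2$; thus $\overline{W_{n+1}}\subset W_n$. Hence $N=\bigcap_nW_n=\bigcap_n\overline{W_n}$ is compact, and it is a subgroup because the $W_n$ are symmetric and $W_{n+1}^2\subset W_n$.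

Put $U_n=W_{n+1}N$. These sets are open, non-empty and decreasing, $U_nN=U_n$, and $U_n\subset W_{n+1}^2\subset W_n$. Since $\lambda(\overline{U_n})\le\lambda(W_{n-1})\to0$ and $\lambda(U_n)>0$, we can choose $1\le n_1<n_2<\cdots$ with $\lambda(\overline{U_{n_{k+1}}})<\lambda(U_{n_k})$. The annuli
\[
O_k=U_{n_k}\setminus\overline{U_{n_{k+1}}}
\]
are open and have positive measure, so they are non-empty. They are pairwise disjoint, since $O_j\subset U_{n_j}\subset U_{n_{k+1}}$ for $j>k$. Right multiplication by $h\in N$ is a homeomorphism that preserves each $U_n$, hence each $\overline{U_n}$, hence each $O_k$.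

Let $V$ be a neighborhood of $e$, which we may assume open. The open set $VN$ contains the intersection $N$ of the decreasing compact sets $\overline{W_n}$, so it contains $W_n$ for large $n$, and $O_k\subset W_{n_k}\subset VN$ for large $k$. For such $k$ take $x\in O_k$ and write $x=vh$ with $v\in V$, $h\in N$; then $v=xh^{-1}\in V\cap O_k$. So $V\cap O_k$ is open and non-empty, hence of positive measure, for all large $k$. The set $E=\bigcup_kO_{2k}$ contains the even annuli and misses the odd ones.
\end{proof}

\begin{proposition}\label{prop:nondiscrete}
If $G$ is not discrete, then for either Arens product there is no bijection $\sigma$ of $L^1(G)^{**}$ with $\sigma(ab)=\sigma(b)\sigma(a)$ for all $a,b$.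
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reduce} it suffices to treat $\square$. Let $E$ be as in Lemma~\ref{lem:split}, and let $1_E$ denote the functional $f\mapsto\int_Ef\,d\lambda$ on $L^1(G)$. For compact neighborhoods $V$ of $e$, directed by reverse inclusion, put
\[
g_V=\frac{1_{V\cap E}}{\lambda(V\cap E)},\qquad g'_V=\frac{1_{V\setminus E}}{\lambda(V\setminus E)},
\]
and let $J,J'$ be weak* cluster points of $(g_V)$ and $(g'_V)$. By (C), $\langle J,1_E\rangle=1$ and $\langle J',1_E\rangle=0$, so $z=J-J'\ne0$. For $f\in L^1(G)$, \eqref{eq:ai}, (A2) and (C) give $fJ=f=fJ'$. By (A1) and the weak* density of $L^1(G)$, $aJ=a=aJ'$, and hence $az=0$, for all $a\in L^1(G)^{**}$.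

Suppose that $\sigma$ exists. Choose $a_0$ and $a_1$ with $\sigma(a_0)=0$ and $\sigma(a_1)=J$. Then $\sigma(0)=\sigma(0\,a_0)=\sigma(a_0)\sigma(0)=0$, and
\[
\sigma(z)=\sigma(z)J=\sigma(z)\sigma(a_1)=\sigma(a_1z)=\sigma(0).
\]
Injectivity gives $z=0$, a contradiction.
\end{proof}

For discrete $G$ no such $z$ exists, because $\delta_ez=z$; this is why the discrete case needed the finer asymmetry of Proposition~\ref{prop:key}.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $G$ is finite, then $L^1(G)^{**}=L^1(G)$, both Arens products are convolution, and $f\mapsto f^*$ is an involution and an isometric conjugate-linear anti-automorphism; so (2) and (3) hold. Let $G$ be infinite. If $G$ is discrete, (2) fails by Theorem~\ref{thm:main} and (3) fails by Corollary~\ref{cor:anti}(i). If $G$ is not discrete, both fail by Proposition~\ref{prop:nondiscrete}, since involutions and anti-automorphisms are bijections that reverse products.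
\end{proof}

\begin{thebibliography}{9}

\bibitem{FMS}
M. Filali, M. Sangani Monfared, and Ajit Iqbal Singh,
\emph{Involutions and Trivolutions in Algebras Related to Second Duals of Group Algebras},
arXiv:1211.7368 (2012).

\end{thebibliography}
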